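# A sup norm off a residue disc: an invariant norm on the $p$-adic Schrödinger representation that dominates no Lagrangian norm

## 1. Sections of $\mathcal O([p^n]^*[0])$ away from the residue disc of the origin

Fix a prime $p$. Let $v$ be the valuation of $\mathbb C_p$ with $v(p)=1$, and $|x|=p^{-v(x)}$. The residue field of $\mathbb C_p$ is an algebraic closure $\bar k$ of $\mathbb F_p$.

Let $k_0$ be a finite field of characteristic $p$ and $\bar E/k_0$ a *supersingular* elliptic curve, meaning that $\bar E(\bar k)$ has no point of order $p$. One exists for every $p$. For $p=2$ take $y^2+y=x^3$: here $-(x,y)=(x,y+1)\neq(x,y)$, so there is no point of order $2$. For $p>2$ see Silverman, *AEC*, Thm V.4.1. Lift a Weierstrass equation of $\bar E$ to the Witt vectors $W(k_0)$. Its discriminant is a unit, so we get an elliptic curve $E$ over $W(k_0)$. Embed $F=\operatorname{Frac}W(k_0)$ in $\mathbb C_p$ and let $\mathrm{red}:E(\mathbb C_p)\to\bar E(\bar k)$ be reduction. Put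
$$Y=\{x\in E(\mathbb C_p):\ \mathrm{red}(x)\ne 0\},\qquad D_n=[p^n]^*[0]=\sum_{Q\in E[p^n]}[Q].$$
So $Y$ is $E$ with the residue disc of the origin removed. Three facts about $Y$ will be used constantly.

1. All $p$-power torsion of $E$ lies in $\ker(\mathrm{red})$, because $\bar E(\bar k)$ has no point of order $p$.
2. Hence translation by a $p$-power torsion point preserves $Y$.
3. $[p]^{-1}(Y)=Y$, because multiplication by $p$ is injective on $\bar E(\bar k)$; and $[p]:Y\to Y$ is surjective, because $E(\mathbb C_p)$ is divisible and a $p$-th part of a point of $Y$ lies in $[p]^{-1}(Y)=Y$.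

Now form the tower. Let $\mathcal K=\varinjlim(\mathbb C_p(E),[p]^*)$, and write $f^{(n)}\in\mathcal K$ for $f\in\mathbb C_p(E)$ placed at level $n$, so that $(f\circ[p])^{(n+1)}=f^{(n)}$. Since $[p]^*D_n=D_{n+1}$, the spaces
$$V_n=\{f^{(n)}:f\in\Gamma(E,\mathcal O(D_n))\},\qquad V=\bigcup_{n\ge0}V_n \tag{1}$$
satisfy $V_n\subset V_{n+1}$, and $\dim V_n=\deg D_n=p^{2n}$. All poles of elements of $V_n$ are $p$-power torsion points, which lie outside $Y$. So we can measure $f^{(n)}\in V_n$ by
$$N(f^{(n)})=\sup_{x\in Y}|f(x)|. \tag{2}$$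
This does not depend on the level: passing to level $n+1$ replaces $f$ by $f\circ[p]$, and $[p]:Y\to Y$ is onto.

**Example ($p=2$, level $1$).** Let $E:y^2+y=x^3$ over $\mathbb Z_2$, with discriminant $-27$. Then $Y$ is the set of points with $|x|\le1$ and $|y|\le 1$. The points of order $2$ are those with $2y+1=0$, that is $(x_0,-\frac12)$ with $x_0^3=-\frac14$, so $v(x_0)=-\frac23$. They do lie in the removed disc. As $\operatorname{div}(2y+1)$ is the sum of the three points of order $2$ minus $3[0]$, and $x$ has a double pole at $0$, the four functions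
$$1,\quad \frac1{2y+1},\quad\frac x{2y+1},\quad\frac{x^2}{2y+1}$$
form a basis of $\Gamma(E,\mathcal O(D_1))$. On $Y$ we have $|2y+1|=1$, so all four have $N\le 1$.

What is this for? The space $V$ will turn out to be the Schrödinger representation of the Heisenberg group over $\mathbb Q_p$, with the group acting by translations by torsion points and multiplications by functions of constant absolute value on $Y$. So $N$ is an invariant norm. It answers a question about how invariant norms compare with the ordinary sup norm and its symplectic transforms.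

## 2. The Schrödinger representation, Lagrangian norms, and domination

Fix $d\ge1$ and a non-trivial smooth (locally constant) character $\psi:(\mathbb Q_p,+)\to\mathbb C_p^\times$. Let $\mathcal S=\mathcal S(\mathbb Q_p^d)$ be the space of locally constant, compactly supported functions $\mathbb Q_p^d\to\mathbb C_p$.

**Definition (Heisenberg group).** Let $W=\mathbb Q_p^d\times\mathbb Q_p^d$ with $\omega((a,b),(a',b'))=a\cdot b'-a'\cdot b$. The group $H$ consists of the $[a,b,t]$ with $a,b\in\mathbb Q_p^d$, $t\in\mathbb Q_p$, and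
$$[a,b,t][a',b',t']=[a+a',\,b+b',\,t+t'+\tfrac12(a\cdot b'-a'\cdot b)].$$
For $w=(a,b)\in W$ we also write $[w,t]$. For $d=1$ this is the group $\mathcal H_3(\mathbb Q_p)$ of unipotent upper triangular $3\times3$ matrices. The centre is $\{[0,t]\}$, and for $h,h'$ over $w,w'$ one has $hh'=[0,\omega(w,w')]\,h'h$.

**Definition (Schrödinger representation).** $H$ acts on $\mathcal S$ by
$$(\rho_\psi([a,b,t])f)(x)=\psi\big(t+\tfrac{a\cdot b}2\big)\psi(b\cdot x)f(x+a).$$
By the Stone–von Neumann theorem it is, up to isomorphism, the unique smooth irreducible representation of $H$ with central character $\psi$.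

**Definition (norms).** A norm on $\mathcal S$ is a non-archimedean norm over $\mathbb C_p$: $\|f\|=0$ iff $f=0$, $\|\lambda f\|=|\lambda|\|f\|$, $\|f+g\|\le\max(\|f\|,\|g\|)$. It is $H$-invariant if $\|\rho_\psi(h)f\|=\|f\|$ for all $h,f$. A norm $\|\cdot\|_1$ *dominates* $\|\cdot\|_2$ if $\|f\|_2\le C\|f\|_1$ for some $C>0$ and all $f$. Two norms are equivalent if each dominates the other. A functional $\mu$ is *$N$-bounded* if $|\mu(f)|\le C\,N(f)$ for some $C$ and all $f$.

**Definition (Lagrangian norms).** $\mathrm{Sp}(W)$ acts on $H$ by $\gamma\cdot[w,t]=[\gamma w,t]$. For $\gamma\in \mathrm{Sp}(W)$ there is $M_\gamma\in GL(\mathcal S)$, unique up to a nonzero scalar, with $M_\gamma\rho_\psi(h)M_\gamma^{-1}=\rho_\psi(\gamma\cdot h)$ for all $h$. Put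
$$\|f\|_\gamma=\sup_{x\in\mathbb Q_p^d}|(M_\gamma^{-1}f)(x)|,$$
an $H$-invariant norm defined up to a positive constant. Up to constants it depends only on the Lagrangian subspace $\gamma(\{0\}\times\mathbb Q_p^d)$ (this is recalled in Lemma 3). Let $\mathrm{Gr}$ be the set of Lagrangian subspaces of $W$, on which $\mathrm{Sp}(W)$ acts transitively. For $\alpha\in\mathrm{Gr}$ write $\|\cdot\|_\alpha$ for the corresponding norm, with some fixed normalization.

**Example ($d=1$).** The Lagrangians are the lines of $\mathbb Q_p^2$. The line $\{0\}\times\mathbb Q_p$ gives the sup norm. Let $\widehat f(x)=\int\psi(xt)f(t)\,dt$. One computes that $f\mapsto\widehat f$ carries $\rho_\psi([a,0,0])$ to $\rho_\psi([0,-a,0])$ and $\rho_\psi([0,b,0])$ to $\rho_\psi([b,0,0])$. So it is $M_\gamma$ for $\gamma(a,b)=(b,-a)$, and the line $\gamma(\{0\}\times\mathbb Q_p)=\mathbb Q_p\times\{0\}$ gives the norm $f\mapsto\sup|\widehat f|$ (the inverse transform is $f\mapsto\widehat f(-x)$ up to a constant). Suppose $\psi$ is trivial on $\mathbb Z_p$ but not on $p^{-1}\mathbb Z_p$,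 and let $\mathbb Z_p$ have volume $1$. Then $\widehat{1_{p^n\mathbb Z_p}}=p^{-n}1_{p^{-n}\mathbb Z_p}$, so $1_{p^n\mathbb Z_p}$ has sup norm $1$ and Fourier norm $|p^{-n}|=p^n$, for every $n\in\mathbb Z$. Letting $n\to+\infty$ and $n\to-\infty$ we see that neither norm dominates the other. In the same way evaluation at $0$ is bounded for the sup norm but not for the Fourier norm.

Here is a known result, which we call *minimality* and use only for Theorem 2(c): every $H$-invariant norm on $\mathcal S$ that is dominated by some $\|\cdot\|_\alpha$ is equivalent to $\|\cdot\|_\alpha$. The problem, from Amit Ophir, "On the rigidity of invariant norms on the $p$-adic Schrödinger representation", arXiv:2101.00342 (2021), asks: is there an $H$-invariant norm on $\mathcal S$ that dominates none of the $\|\cdot\|_\alpha$? The answer is yes, for every $p$ (including $p=2$), every $d$ and every $\psi$.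

**Theorem 1.** There is an $H$-invariant norm $N$ on $\mathcal S(\mathbb Q_p^d)$ which does not dominate $\|\cdot\|_\alpha$ for any $\alpha\in\mathrm{Gr}$.

**Theorem 2.** The norm $N$ can be chosen such that the following hold.

- (a) There are $e_0\in\mathcal S$ with $N(e_0)=1$ and, for each $n\ge1$, a set $F_n\subset\mathcal S$ of at most $d\,p^{n-1}(p+1)$ elements with $N\le1$ on $F_n$, such that for every $\alpha\in\mathrm{Gr}$
$$\max_{f\in F_n}\|f\|_\alpha\ \ge\ p^{\,n-\frac p{p^2-1}}\,\|e_0\|_\alpha .$$
- (b) If $\mu\ne0$ is an $N$-bounded functional and $0\ne a\in W$, then $\mu$ is not an eigenvector of $\{[ta,0]:t\in\mathbb Z_p\}$.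
- (c) For every $\alpha$, the diagonal image of $\mathcal S$ is dense in $\widehat{\mathcal S}_N\oplus\widehat{\mathcal S}_\alpha$. That is, the completion of $\mathcal S$ for $\max(N,\|\cdot\|_\alpha)$ is the direct sum of the two completions.

In (b), "eigenvector" means that for each $t\in\mathbb Z_p$ the functional $\mu\circ\rho_\psi([ta,0])$ is a scalar multiple of $\mu$.

## 3. Lagrangian functionals, infima of norms, and orbit sums

We first turn domination into a statement about a single functional. We use that $\psi$ takes values of absolute value $1$, which holds because its values are roots of unity (Lemma 4 below).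

**Lemma 3.** Let $\alpha=\gamma(\{0\}\times\mathbb Q_p^d)$ and $\mu_\gamma(f)=(M_\gamma^{-1}f)(0)$. Then $\mu_\gamma$ is invariant under $\rho_\psi([a,0])$ for all $a\in\alpha$, it is up to scalars the only nonzero functional with this property, and
$$\|f\|_\gamma=\max_{h\in H}|\mu_\gamma(\rho_\psi(h)f)|,\tag{3}$$
the maximum being attained. An $H$-invariant norm dominates $\|\cdot\|_\gamma$ if and only if $\mu_\gamma$ is bounded for it.

*Proof.* We have $M_\gamma^{-1}\rho_\psi(\gamma\cdot h)=\rho_\psi(h)M_\gamma^{-1}$, and $(\rho_\psi([0,b,0])\varphi)(0)=\varphi(0)$. Hence $\mu_\gamma$ is invariant under $[\gamma(0,b),0]$ for all $b$. More generally, if $\gamma^{-1}\cdot h=[x,b,t]$, then $\mu_\gamma(\rho_\psi(h)f)=(\rho_\psi([x,b,t])M_\gamma^{-1}f)(0)$ has the absolute value of $(M_\gamma^{-1}f)(x)$. This gives (3), and the maximum is attained since $M_\gamma^{-1}f\in\mathcal S$ takes finitely many values.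

Uniqueness: transporting by $M_\gamma$, we must show that a functional $\ell$ with $\ell(\psi(b\cdot x)f)=\ell(f)$ for all $b,f$ is a multiple of evaluation at $0$. Any $f\in\mathcal S$ with $f(0)=0$ is a combination of functions $1_B$ for balls $B$ that do not contain $0$ and are as small as we like. Around a point $x_1\neq0$ choose $b$ with $\psi(b\cdot x_1)\ne1$, and $B\ni x_1$ so small that $\psi(b\cdot x)$ is constant on $B$. Then $\ell(1_B)=\ell(\psi(b\cdot x)1_B)=\psi(b\cdot x_1)\ell(1_B)$, so $\ell(1_B)=0$. Thus $\ell$ kills all $f$ with $f(0)=0$.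

Finally, if $\|\cdot\|_\gamma\le C\|\cdot\|$ then $|\mu_\gamma|\le\|\cdot\|_\gamma\le C\|\cdot\|$. Conversely, if $|\mu_\gamma|\le C\|\cdot\|$ and $\|\cdot\|$ is invariant, then $|\mu_\gamma(\rho_\psi(h)f)|\le C\|f\|$ for all $h$, and (3) applies. $\square$

By uniqueness and (3), $\|\cdot\|_\gamma$ depends only on $\alpha$ up to a constant, as recalled above.

**First attempt: combine the norms we have.** The maximum of two norms dominates both, so one tries to go below. For $d=1$ put
$$\nu(f)=\inf_{f=f_1+f_2}\max\big(\sup|f_1|,\ \sup|\widehat{f_2}|\big).$$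
This is an $H$-invariant non-archimedean seminorm below both norms. If it were a norm, minimality would make it equivalent to both of them, and they would be equivalent to each other, which the example in Section 2 excludes. Its kernel is $H$-stable, so by irreducibility it is everything, and $\nu=0$. So the attempt stops at the definition: the infimum is not a norm. A norm of a different origin is needed, and that is the role of (2).

**What has to be found.** In Section 5 we shall see that, for $d=1$, the Tate module $T$ of $E$ is a lattice in $W$, and that $w=(w_0,w_1,\dots)\in T$ acts on $V$, up to a scalar, as the translation $x\mapsto x+w_n$ at level $n$. Suppose $\mu$ is a functional on $V$ invariant under the translations coming from a vector $a\in T\setminus pT$, and let $C\subset E[p^n]$ be the cyclic group of order $p^n$ generated by $a_n$. If $s\in\Gamma(E,\mathcal O(D_n))$ satisfies $|s|\le1$ on $Y$ and $\sum_{c\in C}s(x+c)=\mathfrak d$, a constant, then applying $\mu$ gives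
$$p^n\mu(s^{(n)})=\mathfrak d\,\mu(1),\qquad |\mu(s^{(n)})|=p^n|\mathfrak d|\,|\mu(1)|.$$
So $\mu$ is unbounded if, as $n$ grows, we can keep $|\mathfrak d|$ bounded below, or at least much larger than $p^{-n}$. The obvious candidate $s=1$ gives $\mathfrak d=p^n$, and $p^n|\mathfrak d|=1$: no gain at all.

**Example ($p=2$, $n=1$).** Take $E:y^2+y=x^3$ and $C=\{0,P\}$ with $P=(x_0,-\frac12)$. Put $\xi=x-x_0$ and $\eta=y+\frac12$. The curve becomes $\eta^2=x^3-x_0^3=\xi(\xi^2+3x_0\xi+3x_0^2)$, and $P$ is $(\xi,\eta)=(0,0)$. The line $\eta=\lambda\xi$ through $P$ and $(\xi,\eta)$ meets the curve in a third point with first coordinate $\lambda^2-3x_0-\xi=3x_0^2/\xi$. Hence translation by $P$ is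
$$(\xi,\eta)\mapsto\Big(\frac{3x_0^2}{\xi},\ -\frac{3x_0^2\,\eta}{\xi^2}\Big),$$
and it sends $\xi/\eta$ to $-\xi/\eta$. Now let
$$s=\frac{x+2x_0y}{2y+1}=\frac{\xi}{2\eta}+x_0\in\Gamma(E,\mathcal O(D_1)).$$
Then $s(A)+s(A+P)=2x_0$. On $Y$ we have $|x|,|y|\le1$, $|2y+1|=1$ and $|2x_0|=2^{-1/3}$, so $|s|\le1$. Thus $\mathfrak d=2x_0$ has $v(\mathfrak d)=\frac13$, against $v=1$ for the candidate $s=1$.

The proof below produces such an $s$ for every $n$ and $C$, with $v(\mathfrak d)<\frac p{p^2-1}$ for all $n$. Before that, we must make $V$ into the Schrödinger representation and $N$ into an invariant norm.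

## 4. Smooth characters, torsion points, and absolute values on $Y$

**Lemma 4.** $\psi$ has values in $\mu_{p^\infty}$, in particular $|\psi|=1$. Every smooth character of $\mathbb Q_p$ is $x\mapsto\psi(cx)$ for a unique $c\in\mathbb Q_p$.

*Proof.* Let $m$ be minimal with $\psi(p^m\mathbb Z_p)=1$. It exists because $\psi$ is smooth and non-trivial. A nonzero subgroup of $\mathbb Q_p/p^m\mathbb Z_p$ contains $p^{m-1}\mathbb Z_p/p^m\mathbb Z_p$, so by minimality $\psi$ is injective on $\mathbb Q_p/p^m\mathbb Z_p$. This group is $p$-power torsion and infinite, so its image is an infinite subgroup of $\mu_{p^\infty}$, hence all of $\mu_{p^\infty}$, which has no proper infinite subgroup. So $\psi:\mathbb Q_p/p^m\mathbb Z_p\cong\mu_{p^\infty}$.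

If $\chi$ is smooth, trivial on $p^r\mathbb Z_p$, then $x\mapsto\chi(p^{r-m}x)$ is trivial on $p^m\mathbb Z_p$ and has values in $\mu_{p^\infty}$. So it is $\psi\circ\varphi$ with $\varphi\in\mathrm{End}(\mathbb Q_p/p^m\mathbb Z_p)=\mathbb Z_p$. Hence $\chi=\psi(c\,\cdot)$ for some $c$. If $\psi(c\,\cdot)=\psi(c'\cdot)$ then $\psi$ is trivial on $\mathbb Q_p(c-c')$, so $c=c'$. $\square$

Let $z$ be the formal parameter of $E$ at $0$ coming from the Weierstrass equation. It identifies $\ker(\mathrm{red})$ with the maximal ideal of $\mathcal O_{\mathbb C_p}$. The next lemma is where supersingularity enters numerically.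

**Lemma 5.** A point $c\in E$ of exact order $p^k$, $k\ge1$, has $v(z(c))=\dfrac1{p^{2k-2}(p^2-1)}$.

*Proof.* Write $[p](z)=\sum_{i\ge1}a_iz^i\in W(k_0)[[z]]$, with $a_1=p$. On $\bar E$ the map $[p]$ has degree $p^2$ and $0$ is the only geometric point above $0$, so its ramification index at $0$ is $p^2$. Hence $p\mid a_i$ for $i<p^2$, and $a_{p^2}$ is a unit.

Let $z\ne0$ be in the maximal ideal and $\sigma=v(z)>0$. Then $v(a_1z)=1+\sigma$; $v(a_iz^i)\ge1+i\sigma>1+\sigma$ for $2\le i<p^2$; $v(a_{p^2}z^{p^2})=p^2\sigma$; and all later terms have valuation $>p^2\sigma$.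

If $z=z(c)$ with $c$ of order $p$, the sum of the terms is $0$. If $1+\sigma\ne p^2\sigma$, there would be a single term of smallest valuation, a contradiction. So $\sigma=\frac1{p^2-1}$, which is $k=1$.

Let $c$ have exact order $p^{k+1}$ and assume the lemma for $k$. Then $y=z(pc)$ satisfies $0<v(y)\le\frac1{p^2-1}<1$. In $y=[p](z(c))$ the terms with $i<p^2$ have valuation $>1$, and the terms with $i\ge p^2$ have a sum of valuation exactly $p^2\sigma$. As $v(y)<1$, this forces $p^2\sigma=v(y)$, and $\sigma=\frac1{p^{2k}(p^2-1)}$. $\square$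

For $p=2$, $k=1$ and $z=-x/y$, this is $v(z(P))=-\frac23+1=\frac13$, in agreement with the example.

**Lemma 6.** Let $f\in\mathbb C_p(E)^\times$ have only $p$-power torsion zeros and poles. Then $|f|$ is constant on $Y$. If $D$ is an effective divisor supported on $p$-power torsion points, every $f\in\Gamma(E,\mathcal O(D))$ is bounded on $Y$.

*Proof.* Let $K/F$ be a finite extension over which all torsion points in question are rational. For a divisor $\Delta$ over $K$, the space $\Gamma(E,\mathcal O(\Delta))$ over $\mathbb C_p$ is obtained by base change from $K$. In the first case apply this to $\Delta=-\operatorname{div}f$: the space is the line $\mathbb C_pf$, so up to a scalar $f\in K(E)^\times$. In the second case $\Gamma(E,\mathcal O(D))$ has a basis in $K(E)$ and it suffices to treat its elements. So let $f\in K(E)^\times$.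

Let $R=\mathcal O_K$ with uniformizer $\varpi$ and residue field $k$. The scheme $E_R$ is regular, with irreducible reduced special fibre $E_k=\operatorname{div}(\varpi)$. Scale $f$ by a power of $\varpi$ so that $\operatorname{ord}_{E_k}f=0$. Then $\operatorname{div}f$ on $E_R$ is horizontal. Its polar part (in the first case, all of it) is supported on sections given by $p$-power torsion points, which pass through $\bar0$, so it meets $E_k$ only in $\bar0$. Since $E_R$ is normal, $f$ is regular (in the first case, a unit) at all points of $E_k\setminus\{\bar0\}$. By properness a point $x\in Y$ is a morphism $\operatorname{Spec}\mathcal O_{\mathbb C_p}\to E_R$ whose closed point lands in $E_k\setminus\{\bar0\}$. This morphism factors through the local ring there, so $f(x)\in\mathcal O_{\mathbb C_p}$ (in the first case, $f(x)\in\mathcal O_{\mathbb C_p}^\times$). That is, $|f(x)|\le1$ (resp. $=1$). $\square$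

**Example ($p=2$).** With the notation of Section 3, the duplication formula on $\eta^2=\xi(\xi^2+a\xi+b)$ is $\xi(2A)=(\xi^2-b)^2/(4\eta^2)$. With $b=3x_0^2$ it says that
$$g=\frac{x^2-2x_0x-2x_0^2}{2y+1}\quad\text{satisfies}\quad g^2=[2]^*(x-x_0),\qquad \operatorname{div}g=[2]^*([P]-[0]).$$
All zeros and poles of $g$ are torsion of order dividing $4$. On $Y$ the numerator is dominated by $2x_0^2$, of valuation $-\frac13$, so $|g|=2^{1/3}$ is indeed constant there.

## 5. The Heisenberg action on $V$

In this section $d=1$, and $H_1=\mathcal H_3(\mathbb Q_p)$.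

**Proposition 7.** $V$ carries a representation $\rho_1$ of $H_1$, through translations by torsion points and multiplications by functions with torsion divisor, which is smooth, irreducible and has central character $\psi$. Hence $V\cong\mathcal S(\mathbb Q_p)$.

**Step 1: a central extension acting on $V$.** The purpose is to correct translations, which move the poles $D_n$, by multiplications that move them back. Let $V_pE$ be the set of sequences $w=(w_0,w_1,\dots)$ of $p$-power torsion points with $pw_{i+1}=w_i$, and $T=\{w:w_0=0\}$. Then $V_pE$ is a 2-dimensional $\mathbb Q_p$-space with lattice $T\cong\mathbb Z_p^2$. We have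
$$(p^rw)_{n+r}=p^rw_{n+r}=w_n,\qquad w\in p^nT\iff w_n=0;\tag{4}$$
for the second, $p^{-n}w$ is the sequence $(w_n,w_{n+1},\dots)$. The group $V_pE$ acts on $\mathcal K$ by $\tau_wf^{(n)}=(f(\cdot+w_n))^{(n)}$. This is consistent in $n$ because $(f\circ[p])(x+w_{n+1})=f(px+w_n)$.

Let $w\in p^{-n}T$, $n\ge0$. Then $p^nw_0=0$, so $p^{2n}w_n=0$. Let $t_{-w_n}D_n=\sum_{Q\in E[p^n]}[Q-w_n]$. The divisor $t_{-w_n}D_n-D_n$ has degree $0$ and sum $-p^{2n}w_n=0$, so it is the divisor of some $g\in\mathbb C_p(E)^\times$. Call $g^{(n)}\in\mathcal K^\times$ *admissible* for $w$. It is unique up to a scalar, and the notion is independent of the level since $[p]^*(t_{-w_n}D_n-D_n)=t_{-w_{n+1}}D_{n+1}-D_{n+1}$. For instance, $g=1$ is admissible for every $w\in T$ (use $n=0$). For $p=2$ and $w$ with $w_0=P$, the function $g$ of the last example, at level $1$, is admissible, since $t_{-w_1}D_1-D_1=[2]^*([-P]-[0])$ and $-P=P$.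

Let $\mathcal G=\{(w,g):g\text{ admissible for }w\}$ with $(w,g)(w',g')=(w+w',\,g\,\tau_wg')$. At a common level $n$, $\operatorname{div}(\tau_wg')=t_{-w_n}(t_{-w'_n}D_n-D_n)$, so $\operatorname{div}(g\,\tau_wg')=t_{-w_n-w_n'}D_n-D_n$ and the product is admissible. The unit is $(0,1)$ and inverses are $(-w,\tau_{-w}g^{-1})$. So $\mathcal G$ is a group, a central extension of $V_pE$ by $\mathbb C_p^\times=\{(0,\lambda)\}$. It acts on $V$ by
$$U(w,g)f=g\,\tau_wf,$$
and preserves $V_m$ if $w\in p^{-m}T$: if $\operatorname{div}f\ge-D_m$ then $\operatorname{div}(g\tau_wf)\ge t_{-w_m}D_m-D_m-t_{-w_m}D_m=-D_m$. If $w\in p^nT$ with $n\ge0$, then $w_n=0$, so $U(w,1)$ is trivial on $V_n$.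

**Step 2: the commutator is a perfect pairing for $T$.** The purpose is to show that $T$ is its own orthogonal. Define $e(w,w')\in\mathbb C_p^\times$ by $(w,g)(w',g')=e(w,w')(w',g')(w,g)$. It depends only on $w,w'$, it is bimultiplicative, $e(w,w)=1$ and $e(w,w')e(w',w)=1$. Also $e(T,T)=1$, because $(w,1)(w',1)=(w+w',1)$ for $w,w'\in T$. Hence $e(p^{-n}T,p^nT)=1$, because $e(p^{-n}a,p^nb)=e(p^{-n}a,b)^{p^n}=e(a,b)$.

Let $T^\perp=\{w:e(w,T)=1\}$. I claim $T^\perp=T$. Let $w\in p^{-n}T$ with $e(w,T)=1$, and let $g$ be admissible for $w$ at level $n$. For $w'\in T$ we may take $g'=1$, and then $e(w,w')=g/\tau_{w'}g$. The $w'_n$, $w'\in T$, fill $E[p^n]$. So $g$ is invariant under translation by $E[p^n]$, that is, $g=h\circ[p^n]$. Since $\operatorname{div}g=t_{-w_n}D_n-D_n=[p^n]^*([-w_0]-[0])$, we get $\operatorname{div}h=[-w_0]-[0]$. No function on $E$ has exactly one simple pole, so $w_0=0$ and $w\in T$.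

**Step 3: the commutator is $\psi$ of a symplectic form.** The purpose is to recognize the Heisenberg commutator. For fixed $w\in p^{-n}T$, the character $e(w,\cdot)$ is trivial on $p^nT$, so it is a smooth character of $V_pE\cong\mathbb Q_p^2$. By Lemma 4, applied to each coordinate, $e(w,w')=\psi(B(w,w'))$ with a unique $B(w,\cdot)\in\mathrm{Hom}_{\mathbb Q_p}(V_pE,\mathbb Q_p)$. By uniqueness $B$ is additive in $w$, hence $\mathbb Q$-linear in $w$. Let $x=B(w,w')+B(w',w)$. For $c\in\mathbb Q$, replacing $w'$ by $cw'$ in $e(w,w')e(w',w)=1$ gives $\psi(cx)=1$. By density of $\mathbb Q$ in $\mathbb Q_p$ and smoothness, $\psi(\mathbb Q_px)=1$, so $x=0$. Thus $B$ is antisymmetric, hence $\mathbb Q_p$-linear in both variables and alternating. If $B(w,\cdot)=0$, then $e(p^{-j}w,\cdot)=1$, so $p^{-j}w\in T^\perp=T$ for all $j$, and $w=0$. Thus $B$ is symplectic. Choose $u,v\in V_pE$ with $B(u,v)=1$ and put $\iota(a,b)=au+bv$. Then $e(\iota w,\iota w')=\psi(\omega(w,w'))$ on $\mathbb Q_p^2$.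

**Step 4: a homomorphism $\Phi:H_1\to\mathcal G$.** The purpose is to let $H_1$ itself act. For a line $\ell\subset V_pE$ the group $\mathcal G|_\ell$ over $\ell$ is commutative, since $B$ is alternating. The subgroup generated by $\mathbb C_p^\times$ and the $(w,1)$, $w\in\ell\cap T$, is the direct product $\mathbb C_p^\times\times(\ell\cap T)$. Since $\mathbb C_p^\times$ is divisible, the projection of this subgroup to $\mathbb C_p^\times$ extends to a homomorphism $\mathcal G|_\ell\to\mathbb C_p^\times$. Its kernel maps isomorphically to $\ell$, so it gives a splitting $\ell\to\mathcal G$ with $w\mapsto(w,1)$ on $\ell\cap T$. Let $j_1,j_2:\mathbb Q_p\to\mathcal G$ be such splittings over $a\mapsto au$ and $b\mapsto bv$, and put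
$$\Phi([a,b,t])=\psi\big(t+\tfrac{ab}2\big)\,j_2(b)\,j_1(a).$$
Since $j_1(a)j_2(b')=\psi(ab')j_2(b')j_1(a)$,
$$\Phi([a,b,t])\Phi([a',b',t'])=\psi\big(t+t'+\tfrac12ab+\tfrac12a'b'+ab'\big)\,j_2(b+b')\,j_1(a+a'),$$
and because
$$ab'+\tfrac12ab+\tfrac12a'b'=\tfrac12(ab'-a'b)+\tfrac12(a+a')(b+b'),$$
this is $\Phi$ of the product. So $\Phi$ is a homomorphism covering $\iota$, and $\rho_1=U\circ\Phi$ is a representation of $H_1$ on $V$ with central character $\psi$. It is smooth: given $n$, for $a,b,t$ small we have $au,bv\in p^nT$ and $\psi(t+\frac{ab}2)=1$, so $\Phi([a,b,t])$ is a product of elements $(w,1)$ with $w\in p^nT$, which act trivially on $V_n$.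

**Step 5: irreducibility.** The purpose is to apply Stone–von Neumann. Let $0\ne V'\subset V$ be $H_1$-stable. Since $\iota$ is onto, $\mathcal G=\mathbb C_p^\times\Phi(H_1)$ and $V'$ is $\mathcal G$-stable. The group $T$ acts on $V_n$ via $U(\cdot,1)$ by translations through the finite group $T/p^nT=E[p^n]$. So $V'\cap V_n$, which is nonzero for some $n$, contains a $T$-eigenvector.

Let $f\in V_n$ be any $T$-eigenvector, with character $\theta$. Since $e(p^{-n}T,p^nT)=1$ and $T^\perp=T$, the pairing $e$ embeds $p^{-n}T/T$ into the dual of $T/p^nT$. Both have $p^{2n}$ elements, so this is a bijection. Pick $w\in p^{-n}T$ with $e(w,\cdot)=\theta$ on $T$, and $g$ admissible for $w$. For $w'\in T$,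
$$U(w',1)U(w,g)f=e(w,w')^{-1}U(w,g)U(w',1)f=U(w,g)f.$$
So $U(w,g)f\in V_n$ is invariant under $E[p^n]$, that is, it equals $h\circ[p^n]$ at level $n$. Its poles are bounded by $D_n=[p^n]^*[0]$, so $h\in\Gamma(E,\mathcal O([0]))=\mathbb C_p$. Hence $U(w,g)f$ is a nonzero constant and $f\in\mathbb C_p\,U(w,g)^{-1}1$.

Apply this to the eigenvector in $V'$: it gives $1\in V'$. Apply it to an arbitrary $T$-eigenvector of $V$: it lies in $\mathcal G$-translates of $\mathbb C_p\cdot 1$, hence in $V'$. The $T$-eigenvectors span each $V_n$, as $T$ acts there through a finite abelian group in characteristic $0$. So $V'=V$. By Stone–von Neumann, $V\cong\mathcal S(\mathbb Q_p)$ as representations of $H_1$. $\square$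

## 6. The norm on $\mathcal S(\mathbb Q_p^d)$ and its invariance

For general $d$ we have $\mathcal S(\mathbb Q_p^d)=\mathcal S(\mathbb Q_p)^{\otimes d}\cong V^{\otimes d}$, with
$$\rho_\psi([a,b,t])=\psi(t)\bigotimes_{i=1}^d\rho_1([a_i,b_i,0]).$$
Identify $W$ with $(V_pE)^d$ by $\iota$ in each coordinate, so $T^d\subset W$ is a lattice. An element $f\in V_n^{\otimes d}$ is, at level $n$, a function on $E^d$ defined everywhere on $Y^d$. Put
$$N(f)=\sup_{x\in Y^d}|f(x)|,\qquad e_0=1\otimes\cdots\otimes1.$$

**Proposition 8.** $N$ is a well-defined $H$-invariant norm on $\mathcal S(\mathbb Q_p^d)$, and $N(e_0)=1$. For $w=(w^1,\dots,w^d)\in T^d$ the operator $U_w=\bigotimes_iU(w^i,1)$ is translation by $(w^1_n,\dots,w^d_n)$ at level $n$, it fixes $e_0$, and it is a scalar multiple of $\rho_\psi([w,0])$.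

**Step 1: $N$ is a norm.** Independence of the level holds because $[p]:Y^d\to Y^d$ is surjective. Finiteness is Lemma 6. Homogeneity and the ultrametric inequality are clear. It remains to see that $V_n^{\otimes d}\to\mathrm{Fun}(Y^d)$ is injective. First, $V_n\to\mathrm{Fun}(Y)$ is injective because $Y$ is infinite and a nonzero rational function has finitely many zeros. So $V_n^{\otimes d}\to\mathrm{Fun}(Y)^{\otimes d}$ is injective. Second, $\mathrm{Fun}(Y)^{\otimes d}\to\mathrm{Fun}(Y^d)$ is injective by induction on $d$: write an element as $\sum f_i\otimes G_i$ with $f_i\in\mathrm{Fun}(Y)$ linearly independent. If it vanishes as a function, then for fixed $x'\in Y^{d-1}$ we have $\sum G_i(x')f_i=0$, so $G_i(x')=0$. Hence all $G_i$ vanish as functions, so $G_i=0$ by induction.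

**Step 2: admissible functions coming from $H_1$ have absolute value $1$ on $Y$.** If $(w,g)\in\mathcal G$, then $g$ has only $p$-power torsion zeros and poles, so $|g|$ is a constant $c(w,g)$ on $Y$ by Lemma 6, independent of the level. The map $c:\mathcal G\to\mathbb R_{>0}$ is a homomorphism because translations by torsion points preserve $Y$. The homomorphism $c\circ\Phi$ is trivial on the centre of $H_1$, as $|\psi|=1$. Given $a,b$, choose $n$ with $p^nau,\ p^nbv\in T$. Then $\Phi([p^na,p^nb,0])$ is a root of unity times $(p^nbv,1)(p^nau,1)$, so $c$ is $1$ on it. As $[a,b,0]^{p^n}=[p^na,p^nb,0]$, we get $c(\Phi([a,b,0]))^{p^n}=1$, hence $c(\Phi([a,b,0]))=1$. Thus $c\circ\Phi=1$.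

**Step 3: invariance and the operators $U_w$.** By Step 2, $\rho_\psi(h)$ acts on $V^{\otimes d}$ as a translation by torsion points, which preserves $Y^d$, followed by multiplication by a function of absolute value $1$ on $Y^d$. So $N$ is $H$-invariant. If $w\in T^d$ corresponds to $(a,b)$, the elements $(w^i,1)$ and $\Phi([a_i,b_i,0])$ of $\mathcal G$ lie over the same point of $V_pE$, so they differ by a scalar. The remaining claims are clear. $\square$

Step 2 explains why multiplication by the example function with $|g|=2^{1/3}$ does no harm: in $\Phi$ it occurs only after rescaling by a scalar.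

## 7. Sections with constant orbit sum

**Proposition 9.** Let $n\ge1$ and let $C\subset E[p^n]$ be cyclic of order $p^n$. There is $s=s_{n,C}\in\Gamma(E,\mathcal O(D_n))$ with $\sup_Y|s|\le1$ and
$$\sum_{c\in C}s(x+c)=\mathfrak d\ \text{ (a constant)},\qquad|\mathfrak d|\ge p^{-p/(p^2-1)}.$$

The sum is the trace along the isogeny $E\to E/C$. The sensible plan is to solve $\mathrm{Tr}(s)=\mathfrak d$ over a ring of integers $R$ by solving it modulo the uniformizer and lifting. This stops at once: on the special fibre the isogeny is purely inseparable of degree $p^n>1$, where the trace is identically $0$. The way past it is to divide $\mathrm{Tr}$ by the largest possible power $\mathfrak d$ of the uniformizer. The quotient $\tau=\mathfrak d^{-1}\mathrm{Tr}$ is again defined over $R$ and is nonzero on every fibre. Two things are then needed: $|\mathfrak d|$ must be bounded below independently of $n$, and $\tau(s)=1$ must be solvable with $s$ having poles at most $D_n$.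

Put $q=p^n$.

**Step 1: the isogeny over $R$.** The purpose is to have a finite flat map over a discrete valuation ring. Let $K/F$ be a finite extension over which $E[q]$ is rational, with $R=\mathcal O_K$, uniformizer $\varpi$, residue field $k$. Let $\pi:E_K\to E'_K=E_K/C$. The curve $E'_K$ has good reduction (*AEC* VII.7.2). Let $E'_R$ be its smooth proper model. By the Néron property $\pi$ and its dual $\hat\pi$ extend over $R$, with $\hat\pi\pi=[q]$. So $\pi:E_R\to E'_R$ is non-constant on both fibres over $R$. It is proper and quasi-finite, hence finite. It is flat by the fibre criterion: $E_R$ and $E'_R$ are $R$-flat, and a non-constant morphism of smooth curves is flat. So $\mathcal A:=\pi_*\mathcal O_E$ is locally free of rank $q$ over $\mathcal O_{E'}$.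

If $Q'=\pi(Q)$ with $Q\in E[q]$, then $\pi^{-1}([Q'])$ is finite flat over $R$ with generic fibre $Q+C$. So it equals the relative Cartier divisor $\sum_{c\in C}[Q+c]$: both are $R$-flat closed subschemes, hence both are the closure of their common generic fibre. Put
$$D=\sum_{Q\in E[q]}[Q],\qquad D'=\sum_{Q'\in\pi(E[q])}[Q'],\qquad\text{so } D=\pi^*D'.$$
The set $\pi(E[q])$ has $q$ elements. All the points involved reduce to the origin, so $D_k=q^2[\bar0]$ and $D'_k=q[\bar0']$.

**Step 2: the functional $\tau$.** The purpose is to show that functionals on $\mathcal A$ form a line bundle on $E_R$, so that "the largest power of $\varpi$ dividing $\mathrm{Tr}$" makes sense. Let $\mathcal L=\mathcal Hom_{\mathcal O_{E'}}(\mathcal A,\mathcal O_{E'})$, an $\mathcal A$-module by $(a\lambda)(b)=\lambda(ab)$. It is locally free of rank $q$ over $\mathcal O_{E'}$, and its formation commutes with base change because $\mathcal A$ is locally free. I claim that $\mathcal L$ is an invertible $\mathcal A$-module.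

Let $y$ be a closed point of $E'_R$ with residue field $\kappa$. It lies on $E'_k$. The fibre $A=\mathcal A\otimes\kappa$ is the ring of a finite closed subscheme of the smooth curve $E_k$, so $A=\prod_x\mathcal O_{E_k,x}/(t_x^{e_x})$. Every nonzero ideal of $A$ contains the minimal ideal $(t_x^{e_x-1})$ of one of the factors. Choose a $\kappa$-linear $\lambda:A\to\kappa$ that is nonzero on each of these minimal ideals, which is possible since their sum is direct. The kernel of $A\to\mathrm{Hom}_\kappa(A,\kappa)$, $a\mapsto\lambda(a\,\cdot)$, is an ideal on which $\lambda$ vanishes, hence is $0$. By dimension the map is bijective. So $\lambda$ generates $\mathcal L\otimes\kappa$ over $A$. By Nakayama, near $y$ a lift of $\lambda$ gives a surjection $\mathcal A\to\mathcal L$ of locally free $\mathcal O_{E'}$-modules of the same rank, i.e. an isomorphism. Every point of $E'_R$ specializes to a closed point, so the claim follows. Thus $\mathcal L$ corresponds to a line bundle on $E_R$.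

The trace $\mathrm{Tr}:\mathcal A\to\mathcal O_{E'}$ is a global section of $\mathcal L$. It generates $\mathcal L$ on the generic fibre, where $\pi$ is étale. So its divisor on $E_R$ is a multiple $m\ge0$ of the irreducible reduced divisor $E_k=\operatorname{div}(\varpi)$, and
$$\mathrm{Tr}=\mathfrak d\,\tau,\qquad\mathfrak d=\varpi^m,\qquad\tau\ \text{a generator of}\ \mathcal L .\tag{5}$$

**Step 3: the valuation of $\mathfrak d$.** The purpose is to show that it stays bounded as $n\to\infty$. We need Euler's formula (Serre, *Local Fields*, III §6).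

**Lemma 10.** Let $h\in R[z]$ be monic of degree $q$ with $q$ distinct roots $z_c$ in $R$, and $\mathcal B=R[z]/(h)$. The functional $\tau_h:\mathcal B\to R$ with $z^{q-1}\mapsto1$ and $z^i\mapsto0$ for $i<q-1$ generates $\mathrm{Hom}_R(\mathcal B,R)$ freely over $\mathcal B$, and $\mathrm{Tr}=h'(z)\tau_h$.

*Proof.* The matrix $(\tau_h(z^{i+j}))_{0\le i,j\le q-1}$ has $0$ above the antidiagonal and $1$ on it, so it is invertible over $R$. This is the first claim. For a polynomial $G$ of degree $<q$, Lagrange interpolation $G=\sum_cG(z_c)\frac{h(z)}{(z-z_c)h'(z_c)}$ shows that the coefficient of $z^{q-1}$ is $\sum_cG(z_c)/h'(z_c)$. Take for $G$ the remainder of $h'(z)a(z)$ modulo $h$. Then $\tau_h(h'a)=\sum_ca(z_c)=\mathrm{Tr}(a)$. $\square$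

Restrict (5) to the zero section $\operatorname{Spec}R\to E'_R$. The pullback of $\mathcal A$ is the ring of $\ker\pi=\sum_{c\in C}[c]$, whose special fibre is supported at $\bar0$. The completed local ring of $E_R$ at $\bar0$ is $R[[z]]$, and the section $[c]$ has ideal $(z-z(c))$ there. So the ring of $\ker\pi$ is $R[[z]]/(h)$ with $h=\prod_{c\in C}(z-z(c))$, a distinguished polynomial, and $R[[z]]/(h)=R[z]/(h)=\mathcal B$ by Weierstrass division. Since $\mathcal L$ and $\mathrm{Tr}$ commute with base change, $\tau$ restricts to a generator $\tau_0$ of $\mathrm{Hom}_R(\mathcal B,R)$ and $\mathrm{Tr}=\mathfrak d\tau_0$. By Lemma 10, $\tau_0$ is a unit of $\mathcal B$ times $\tau_h$, and $\mathrm{Tr}=h'(z)\tau_h$. So $h'(z)=\mathfrak d\cdot(\text{unit})$ in $\mathcal B$. Evaluate at the root $z=z(0)=0$ of $h$, note that $C$ has $p^k-p^{k-1}$ elements of exact order $p^k$, and use Lemma 5: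
$$v(\mathfrak d)=v(h'(0))=\sum_{0\ne c\in C}v(z(c))=\sum_{k=1}^n\frac{p^k-p^{k-1}}{p^{2k-2}(p^2-1)}=\frac1{p+1}\sum_{k=1}^np^{1-k}<\frac p{p^2-1}.$$
For $p=2$, $n=1$ this is $\frac13$, the value found by hand in Section 3. For comparison, let $\mu_{p^n}$ in the multiplicative group, with $z(\zeta)=\zeta-1$, take the place of $C$: then $h=(1+z)^{p^n}-1$ and $h'(0)=p^n$ has valuation $n$. With that value $p^n|\mathfrak d|$ would be $1$, no better than for $s=1$. The bound on $v(\mathfrak d)$ comes from the factor $p^{2k-2}$ in Lemma 5.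

**Step 4: solving $\tau(s)=1$ reduces to a vanishing on the special fibre.** The purpose is to show that $\tau:H^0(E_R,\mathcal O(D))\to H^0(E'_R,\mathcal O(D'))$ is surjective. The sheaf map $\tau:\mathcal A\to\mathcal O_{E'}$ is surjective, since as a generator of $\mathcal L$ it is nonzero on every fibre. Let $\mathcal M$ be its kernel, which is locally free, and whose formation commutes with base change. Since $\pi_*\mathcal O_E(D)=\mathcal A\otimes\mathcal O(D')$, the sequence
$$0\to\mathcal M(D')\to\pi_*\mathcal O_E(D)\xrightarrow{\ \tau\ }\mathcal O(D')\to0$$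
shows that it suffices to prove $H^1(E'_R,\mathcal M(D'))=0$. This is a finitely generated $R$-module. Multiplication by $\varpi$ on $\mathcal M(D')$ and $H^2=0$ give $H^1(E'_R,\mathcal M(D'))/\varpi=H^1(E'_k,\mathcal M(D')|_{E'_k})$. By Nakayama it suffices that the latter vanishes, and this may be checked over $\bar k$.

Write $X=E_{\bar k}$, $X'=E'_{\bar k}$, and keep the notation $\pi,\mathcal M,D,D',\tau$ for the restrictions. By Serre duality, as $\Omega_{X'}$ is trivial, we need $H^0(X',\mathcal M^\vee(-D'))=0$. As $\tau$ generates $\mathcal L$, the map $a\mapsto\tau(a\,\cdot)$ is an isomorphism $\pi_*\mathcal O_X\to(\pi_*\mathcal O_X)^\vee$. Since $\mathcal M=\ker\tau$ is a subbundle, $(\pi_*\mathcal O_X)^\vee\to\mathcal M^\vee$ is surjective with kernel $\mathcal O_{X'}\tau$, which corresponds to $\mathcal O_{X'}\subset\pi_*\mathcal O_X$. So $\mathcal M^\vee\cong\pi_*\mathcal O_X/\mathcal O_{X'}$, and after twisting we need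
$$H^0\big(X',\ \pi_*\mathcal O_X(-D)/\mathcal O_{X'}(-D')\big)=0.\tag{6}$$

**Step 5: proof of (6) by taking $p$-th roots.** The purpose is to show that a section of the quotient comes from functions on $X'$. Since $[q]$ on $X$ has kernel with one geometric point, so does $\pi$. So $\pi$ is purely inseparable of degree $q$, i.e. the $q$-Frobenius followed by an isomorphism (*AEC* II.2.12). Hence $\pi$ is a homeomorphism identifying $\mathcal O_{X'}$ with $\mathcal O_X^q\subset\mathcal O_X$.

**Lemma 11.** If $g$ is a regular function on an open subset of $X$ with $dg=0$, then $g$ is the $p$-th power of a regular function.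

*Proof.* Let $t$ be a separating element. Then $\bar k(X)=\bigoplus_{i<p}\bar k(X)^pt^i$ and $d(\sum a_it^i)=\sum ia_it^{i-1}dt$ for $a_i\in\bar k(X)^p$. So $dg=0$ gives $a_i=0$ for $0<i<p$, and $g\in\bar k(X)^p$. The $p$-th root is regular by normality. $\square$

A section in (6) is given on an open cover by $f_i\in\mathcal O_X(-q^2[\bar0])$ with $f_i-f_j\in\mathcal O_X^q$. I show by induction on $0\le r\le n$ that $f_i=g_i^{p^r}$ with $g_i$ regular, $\operatorname{ord}_{\bar0}g_i\ge q^2/p^r$ whenever $\bar0$ lies in the open set, and $g_i-g_j\in\mathcal O_X^{q/p^r}$.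

For $r=0$ take $g_i=f_i$. Suppose this holds for some $r<n$. Then $p\mid q/p^r$, so $g_i-g_j$ is a $p$-th power, $d(g_i-g_j)=0$, and the $dg_i$ glue to a global section of the trivial bundle $\Omega_X$. It vanishes at $\bar0$, since $q^2/p^r\ge2$. A section of a trivial line bundle on $X$ with a zero is $0$. So $dg_i=0$, and by Lemma 11 $g_i=\tilde g_i^{\,p}$ with $\tilde g_i$ regular. Then $f_i=\tilde g_i^{\,p^{r+1}}$ and $\operatorname{ord}_{\bar0}\tilde g_i\ge q^2/p^{r+1}$. Moreover $(\tilde g_i-\tilde g_j)^p=g_i-g_j\in(\mathcal O_X^{q/p^{r+1}})^p$, so $\tilde g_i-\tilde g_j\in\mathcal O_X^{q/p^{r+1}}$ by injectivity of Frobenius. This is the statement for $r+1$.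

For $r=n$ we have $f_i=g_i^q$ with $\operatorname{ord}_{\bar0}g_i\ge q$. So $f_i\in\mathcal O_X^q=\mathcal O_{X'}$. As $\pi$ has ramification index $q$ at $\bar0$, the order of $f_i$ at $\bar0'$ on $X'$ is $\operatorname{ord}_{\bar0}(f_i)/q=\operatorname{ord}_{\bar 0}g_i\ge q$. Hence $f_i\in\mathcal O_{X'}(-q[\bar0'])=\mathcal O_{X'}(-D')$, and the section is zero. This proves (6).

**Step 6: the section $s$.** By Steps 4 and 5 choose $s\in H^0(E_R,\mathcal O(D))$ with $\tau(s)=1\in H^0(E'_R,\mathcal O(D'))$. By (5), $\mathrm{Tr}_{K(E)/K(E')}(s)=\mathfrak d$. Since $K(E)/\pi^*K(E')$ is Galois with group the translations by $C$, this says $\sum_{c\in C}s(x+c)=\mathfrak d$. On the generic fibre $D=D_n$, so $s\in\Gamma(E,\mathcal O(D_n))$. Finally, $D$ meets $E_k$ only at $\bar0$. So for $x\in Y$ the morphism $\operatorname{Spec}\mathcal O_{\mathbb C_p}\to E_R$ lands in $E_R\setminus\operatorname{supp}D$, where $s$ is a regular function. Hence $|s(x)|\le1$. With Step 3, Proposition 9 is proved. $\square$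

## 8. Unbounded functionals: Theorem 1 and Theorem 2(a), (b)

Fix one $s_{n,C}$ for each $n\ge1$ and each cyclic $C\subset E[p^n]$ of order $p^n$. Let $F_n\subset V^{\otimes d}=\mathcal S$ be the set of all
$$1\otimes\cdots\otimes s_{n,C}^{(n)}\otimes\cdots\otimes1,$$
over the $d$ positions and all $C$. The group $E[p^n]\cong(\mathbb Z/p^n)^2$ has $p^{2n}-p^{2n-2}$ elements of order $p^n$, so there are $p^{n-1}(p+1)$ groups $C$, and $F_n$ has at most $d\,p^{n-1}(p+1)$ elements. By Proposition 9, $N\le1$ on $F_n$.

**Lemma 12.** Let $\mu$ be a functional on $\mathcal S$ and $0\ne a\in W$, with $\mu(\rho_\psi([ta,0])f)=\kappa(t)\mu(f)$ for $t\in\mathbb Z_p$, $f\in\mathcal S$ and scalars $\kappa(t)$. Let $h\in H$, $\mu'=\mu\circ\rho_\psi(h)$, and suppose $\mu'(e_0)\ne0$. Then for every $n\ge1$ there is $f_n\in\mathcal S$ with $N(f_n)\le1$ and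
$$|\mu'(f_n)|\ \ge\ p^{\,n-\frac p{p^2-1}}\,|\mu'(e_0)|.\tag{7}$$
If $a\in T^d\setminus pT^d$, one can take $f_n\in F_n$.

**Step 1: $\mu'$ is invariant under pure translations.** Let $h$ lie over $w_h\in W$. Since $\rho_\psi(h)\rho_\psi([ta,0])=\psi(\omega(w_h,ta))\rho_\psi([ta,0])\rho_\psi(h)$, the functional $\mu'$ is also an eigenvector of all $\rho_\psi([ta,0])$, $t\in\mathbb Z_p$. Replacing $a$ by $p^ja$ for some $j\ge0$ keeps this, and for $j$ large it gives $a=p^ra_1$ with $r\ge0$ and $a_1\in T^d\setminus pT^d$. If $a\in T^d\setminus pT^d$ already, take $j=r=0$. By Proposition 8, $U_{ta}$ is a scalar multiple of $\rho_\psi([ta,0])$, so $\mu'\circ U_{ta}=\lambda(t)\mu'$ for a scalar $\lambda(t)$. Evaluate at $e_0=U_{ta}e_0$: since $\mu'(e_0)\ne0$, $\lambda(t)=1$. Thus $\mu'\circ U_{ta}=\mu'$ for $t\in\mathbb Z_p$.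

**Step 2: the orbit sum.** Choose $i$ with $a_1^i\notin pT$, let $n\ge1$, and put $P=(a_1^i)_n=(a^i)_{n+r}$, using (4). Then $p^nP=(a_1^i)_0=0$, and $p^{n-1}P=(a_1^i)_1\ne0$ by (4). So $P$ has exact order $p^n$. Put $C=\langle P\rangle$ and $s=s_{n,C}$. Since $D_n\le D_{n+r}$, $s\in\Gamma(E,\mathcal O(D_{n+r}))$, and we may set
$$f_n=1\otimes\cdots\otimes s^{(n+r)}\otimes\cdots\otimes1\quad(i\text{-th place}),\qquad N(f_n)\le1 .$$
The operator $U_{ja}$ translates the $i$-th factor at level $n+r$ by $jP$ and fixes the constants $1$ in the other places. So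
$$\sum_{j=0}^{p^n-1}U_{ja}f_n=\mathfrak d\,e_0,\qquad\text{hence}\qquad p^n\mu'(f_n)=\mathfrak d\,\mu'(e_0),$$
and $|\mu'(f_n)|=p^n|\mathfrak d||\mu'(e_0)|$, which gives (7) by Proposition 9. If $r=0$ then $f_n\in F_n$. $\square$

**Proof of Theorem 2(b).** Suppose $\mu\ne0$ satisfies $|\mu|\le C_0N$ and is an eigenvector of $\{[ta,0]:t\in\mathbb Z_p\}$. By irreducibility $\rho_\psi(H)e_0$ spans $\mathcal S$, so there is $h$ with $\mu(\rho_\psi(h)e_0)\ne0$. By invariance of $N$, the functions of Lemma 12 satisfy $|\mu'(f_n)|\le C_0N(\rho_\psi(h)f_n)=C_0N(f_n)\le C_0$ for all $n$. This contradicts (7). $\square$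

**Proof of Theorem 2(a).** Let $\alpha=\gamma(\{0\}\times\mathbb Q_p^d)$. The inequality does not change when $\|\cdot\|_\alpha$ is multiplied by a positive constant, so we may take $\|\cdot\|_\alpha=\|\cdot\|_\gamma$. Let $\mu=\mu_\gamma$ as in Lemma 3. It is invariant under $[a,0]$ for all $a\in\alpha$. By (3) choose $h$ with $|\mu(\rho_\psi(h)e_0)|=\|e_0\|_\alpha>0$. Choose $a\in(\alpha\cap T^d)\setminus pT^d$, which exists: scale a nonzero vector of $\alpha$ by a suitable power of $p$. Lemma 12 gives $f_n\in F_n$ with
$$\|f_n\|_\alpha\ge|\mu(\rho_\psi(h)f_n)|=|\mu'(f_n)|\ge p^{\,n-\frac p{p^2-1}}\|e_0\|_\alpha.\qquad\square$$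
Note that $F_n$ does not depend on $\alpha$; only the choice of $f_n$ inside it does.

**Proof of Theorem 1.** If $\|\cdot\|_\alpha\le C_0N$ for some $\alpha$ and $C_0$, then (a) gives $p^{\,n-p/(p^2-1)}\|e_0\|_\alpha\le C_0$ for all $n\ge1$. This is impossible since $\|e_0\|_\alpha>0$. So $N$, which is $H$-invariant by Proposition 8, dominates no $\|\cdot\|_\alpha$. $\square$

## 9. Density of the diagonal: Theorem 2(c)

The infimum that failed to be a norm in Section 3 is now useful because it vanishes. Fix $\alpha$ and let
$$\nu(f)=\inf_{f=f_1+f_2}\max\big(N(f_1),\|f_2\|_\alpha\big),$$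
the infimum being over $f_1,f_2\in\mathcal S$.

**Step 1: $\nu=0$.** It is an $H$-invariant non-archimedean seminorm with $\nu\le N$ and $\nu\le\|\cdot\|_\alpha$. Its kernel is an $H$-stable subspace, hence $0$ or $\mathcal S$. If the kernel were $0$, $\nu$ would be an $H$-invariant norm dominated by $\|\cdot\|_\alpha$, hence equivalent to it by minimality. Then $\|\cdot\|_\alpha\le C_0\,\nu\le C_0N$ for some $C_0$, contradicting Theorem 1. So the kernel is $\mathcal S$.

**Step 2: approximation.** Let $f,g\in\mathcal S$ and $\varepsilon>0$. By Step 1 write $f-g=f_1+f_2$ with $N(f_1)<\varepsilon$ and $\|f_2\|_\alpha<\varepsilon$. Then $x=f-f_1=g+f_2\in\mathcal S$ satisfies $N(x-f)<\varepsilon$ and $\|x-g\|_\alpha<\varepsilon$. So the closure of the diagonal contains $\mathcal S\oplus\mathcal S$, which is dense in $\widehat{\mathcal S}_N\oplus\widehat{\mathcal S}_\alpha$. Hence the diagonal is dense. The diagonal map is isometric from $(\mathcal S,\max(N,\|\cdot\|_\alpha))$ to $\widehat{\mathcal S}_N\oplus\widehat{\mathcal S}_\alpha$ with the maximum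 norm, so the completion of $\mathcal S$ for $\max(N,\|\cdot\|_\alpha)$ is this direct sum. $\square$
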